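# Finiteness of the critical set of Laplace eigenfunctions on compact hyperbolic surfaces

## 1. Critical points on the nodal set

Let $X=\Gamma\backslash\mathbb H$ be a compact hyperbolic surface without boundary: $\Gamma$ is a torsion-free Fuchsian group (a discrete group of orientation-preserving isometries of the hyperbolic plane) with compact quotient, and $X$ carries the metric of curvature $-1$. Let $\Delta=\mathrm{div}\,\mathrm{grad}$, so $-\Delta\ge 0$. Let $\phi$ be a real, non-constant eigenfunction, $\Delta\phi=-\lambda\phi$ with $\lambda=\frac14+r^2>0$, where $r\in\mathbb R$ or $r\in i\mathbb R$; small eigenvalues $\lambda\in(0,\frac14)$ are included. Its critical set is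
$$C_\phi=\{x\in X: d\phi(x)=0\}.$$
The question, stated as a conjecture with source Junehyuk Jung and Steve Zelditch, "Boundedness of the number of nodal domains for eigenfunctions of generic Kaluza-Klein $3$-folds", arXiv:1806.04712 (2018), is whether $C_\phi$ is a finite set for every such $\phi$. The answer is yes, and these notes prove it.

We work in the disc $\mathbb D$ with metric $4|dz|^2/(1-|z|^2)^2$, where
$$\Delta=(1-|z|^2)^2\,\partial_z\partial_{\bar z},$$
and $d(\cdot,\cdot)$ denotes hyperbolic distance. For real $\phi$ we have $d\phi=0$ exactly when $\partial_z\phi=0$. Recall that eigenfunctions are real-analytic, because $\Delta+\lambda$ is elliptic with real-analytic coefficients.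

One part of the critical set is easy to control: the part on the nodal set $\{\phi=0\}$.

**Proposition 1.** The set $\{x\in X:\phi(x)=0,\ d\phi(x)=0\}$ is finite. Moreover each of its points is isolated in $C_\phi$.

**Proof.** Let $p$ be such a point and use the disc coordinate with $p$ at $0$. Since $\phi$ is analytic and not identically zero, its Taylor series at $0$ has a first non-zero homogeneous part $P_N$, and $N\ge 2$ because $\phi$ and $d\phi$ vanish at $0$. The equation gives
$$\partial_z\partial_{\bar z}\phi=-\lambda(1-|z|^2)^{-2}\phi=O(|z|^N),$$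
while the part of degree $N-2$ of the left side is $\partial_z\partial_{\bar z}P_N$. Hence $\partial_z\partial_{\bar z}P_N=0$. Writing $P_N=\sum_{j+k=N}p_{jk}z^j\bar z^k$, this forces $p_{jk}=0$ unless $j=0$ or $k=0$, and since $P_N$ is real, $P_N=\alpha z^N+\bar\alpha\bar z^N$ with $\alpha\ne0$. Therefore
$$\partial_z\phi=N\alpha z^{N-1}+O(|z|^N),$$
which is non-zero for small $z\ne0$. So $p$ is isolated in $C_\phi$. The set in question is closed in the compact space $X$ and all its points are isolated, so it is finite. $\square$

What changes at a critical point where $\phi\neq 0$?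

## 2. Arcs of critical points off the nodal set

Let $d\phi(p)=0$ and $\phi(p)\ne0$. In the disc coordinate $z=x+iy$ centered at $p$, the equation at $0$ reads $\frac14(\phi_{xx}+\phi_{yy})=-\lambda\phi(p)\ne0$. So the Hessian is non-zero, but it may have rank one. This is all that the equation says at second order.

**Lemma 2.** If $d\phi(p)=0$ and $\phi(p)\ne0$, then either $p$ is isolated in $C_\phi$, or $C_\phi$ coincides near $p$ with an analytic arc. Hence $C_\phi$ is infinite if and only if it contains an arc, and on such an arc $\phi$ is a non-zero constant.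

**Proof.** One of $\phi_{xx}(0),\phi_{yy}(0)$ is non-zero; say the first. By the analytic implicit function theorem, $\{\phi_x=0\}$ is near $0$ an analytic arc $x=\gamma(y)$. On it, $\phi_y(\gamma(y),y)$ is an analytic function of $y$ vanishing at $0$: either $0$ is an isolated zero, or the function is identically zero near $0$ and the whole arc is critical. If $C_\phi$ is infinite, it has an accumulation point, which lies in the closed set $C_\phi$. By Proposition 1, $\phi$ is not zero there, so an arc appears. Along an arc of critical points $\phi$ is constant since $d\phi=0$; the constant is non-zero, because by Proposition 1 critical zeros are isolated in $C_\phi$. $\square$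

So the question is whether there can be an arc of critical points. Two examples show that no purely local argument can exclude it.

**Example (flat torus).** On $\mathbb R^2/(2\pi\mathbb Z)^2$ the function $\cos x$ satisfies $(\partial_x^2+\partial_y^2)\cos x=-\cos x$, and its critical set is the union of the circles $x=0$ and $x=\pi$. Compactness alone does not help.

**Example (radial function on $\mathbb D$).** Let $\lambda>\frac14$. Section 6 constructs a power series $F_0$ on the unit disc with $F_0(0)=1$ such that $F_0(|z|^2)$ is an eigenfunction on $\mathbb D$. As a function $y(s)$ of the distance $s=d(0,z)$ it satisfies $y''+\coth(s)\,y'+\lambda y=0$, $y(0)=1$, $y'(0)=0$. It is bounded: for $E=y'^2+\lambda y^2$ we have $E'=2y'(y''+\lambda y)=-2\coth(s)\,y'^2\le0$, so $\lambda y^2\le E(0)=\lambda$. It also oscillates: $v=(\sinh s)^{1/2}y$ satisfies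
$$v''+\Big(\lambda-\tfrac14+\tfrac1{4\sinh^2 s}\Big)v=0,$$
and Sturm comparison with $v''+(\lambda-\frac14)v=0$ gives infinitely many zeros of $y$. By Rolle's theorem $y'(s_0)=0$ for infinitely many $s_0>0$, and each circle $d(0,z)=s_0$ consists of critical points. So the hyperbolic metric and boundedness do not suffice either.

What the radial function lacks is invariance under a cocompact group. The proof must combine the geometry of $\mathbb D$ with the group.

## 3. Finiteness modulo a cocompact group

**Theorem A.** Let $X$ be a compact hyperbolic surface without boundary and $\phi$ a non-constant real eigenfunction of $\Delta$ on $X$, with any eigenvalue. Then $\{d\phi=0\}$ is finite.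

**Theorem B.** Let $\Gamma$ be a cocompact Fuchsian group (torsion allowed). Let $f$ be a non-constant function on the hyperbolic plane that is a finite complex linear combination of smooth $\Gamma$-invariant $\Delta$-eigenfunctions, possibly with different eigenvalues and with complex values. Then $\{\partial_zf=0\}$ is finite modulo $\Gamma$.

Lifting $\phi$ to $\mathbb D$ and using $\{\partial_z\phi=0\}=\{d\phi=0\}$ for real $\phi$, we see that Theorem B implies Theorem A. From now on we prove Theorem B. Both hypotheses on $f$ matter: the harmonic function $\bar z$ on $\mathbb D$ has $\partial_z\bar z\equiv0$, but it is not invariant.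

Fix $\Gamma$ and $f=\sum_jc_j\phi_j$ (a finite sum) as in Theorem B, with $\Delta\phi_j=-\lambda_j\phi_j$, and fix a compact $K\subset\mathbb D$ with $\Gamma K=\mathbb D$. Each $\phi_j$ is bounded, because $|\phi_j|\le\max_K|\phi_j|$ by invariance.

## 4. Polarization: from $z,\bar z$ to independent variables $z,w$

The sensible approach to an analytic set that might contain an arc is to complexify it, since complex analytic sets are rigid. We replace $\bar z$ by an independent variable $w\in\mathbb D$.

**Uniqueness of extension.** A holomorphic function on $\mathbb D\times\mathbb D$ that vanishes on $\{w=\bar z\}$ is zero: its Taylor series satisfies $\sum c_{jk}z^j\bar z^k=0$ near $0$, so all $c_{jk}=0$, and $\mathbb D\times\mathbb D$ is connected.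

**The action on two variables.** For an automorphism $g(z)=\frac{az+b}{\bar bz+\bar a}$ of $\mathbb D$, with $|a|^2-|b|^2=1$, put
$$g^*(w)=\overline{g(\bar w)}=\frac{\bar aw+\bar b}{bw+a}.$$
This is again an automorphism. We have $g^*(h^*(w))=\overline{g(h(\bar w))}$, so $(gh)^*=g^*h^*$. Let $g$ act on $\mathbb D\times\mathbb D$ by $(z,w)\mapsto(gz,g^*w)$. Since $g^*(\bar z)=\overline{gz}$, the diagonal $\{w=\bar z\}$ is preserved. For example, if $g(z)=e^{i\alpha}z$, then $g^*(w)=e^{-i\alpha}w$.

**Lemma 3.** Let $\phi\in C^\infty(\mathbb D)$ with $\Delta\phi=-\lambda\phi$ ($\lambda\in\mathbb C$) and $|\phi|\le B$. There is a unique holomorphic $\Phi$ on $\mathbb D\times\mathbb D$ with $\Phi(z,\bar z)=\phi(z)$. It satisfies $(1-zw)^2\Phi_{zw}=-\lambda\Phi$, and with $C=C(\lambda)$,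
$$|\Phi(z,w)|\le C\,B\,(1-|z|^2)^{-1/2}(1-|w|)^{-1/2}.\tag{1}$$

The proof is in Section 6. For now we use only the existence of $\Phi$; the role of (1) will become clear at the end of Section 5.

Let $\Phi_j$ be the extension of $\phi_j$, let $F=\sum_jc_j\Phi_j$, and put
$$\Psi(z,w)=F_z(z,w),\qquad G(z,w)=\overline{\Psi(\bar w,\bar z)}.$$
Both are holomorphic on $\mathbb D\times\mathbb D$. On the diagonal,
$$\Psi(z,\bar z)=f_z(z),\qquad G(z,\bar z)=\overline{f_z(z)}.$$
The function $\overline{F(\bar w,\bar z)}$ is the extension of $\bar f$, and $G$ is its $w$-derivative; for real $f$ simply $G=F_w$.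

**Transformation rules.** These say how $\Psi$ and $G$ change under $\Gamma$. Since $F(gz,g^*w)$ and $F(z,w)$ agree on $w=\bar z$, they are equal for $g\in\Gamma$. Differentiating in $z$ gives
$$\Psi(gz,g^*w)\,g'(z)=\Psi(z,w),\qquad G(gz,g^*w)\,(g^*)'(w)=G(z,w).\tag{2}$$
The second identity comes from the first at the point $(\bar w,\bar z)$, conjugated: we have $\overline{g^*w}=g\bar w$ and $\overline{gz}=g^*\bar z$, so $G(gz,g^*w)=\overline{\Psi(g\bar w,g^*\bar z)}$; and $(g^*)'(w)=\overline{g'(\bar w)}$.

**Non-vanishing.** Neither function is identically zero: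
$$\Psi\not\equiv0,\qquad G\not\equiv0.\tag{3}$$
If $\Psi\equiv0$, then $f_z\equiv0$, so $f$ is antiholomorphic on $\mathbb D$. By invariance $|f|$ attains its maximum, on $K$, so $f$ is constant, a contradiction. If $G\equiv0$, then $\Psi\equiv0$ by definition.

**Definition (complexified critical set).** Let
$$Z=\{(z,w)\in\mathbb D\times\mathbb D:\Psi(z,w)=G(z,w)=0\},$$
and let $Z'$ be the set of non-isolated points of $Z$.

The set $Z$ is closed and, by (2), $\Gamma$-invariant. Isolated points form a relatively open subset of $Z$, so $Z'$ is also closed, and it is $\Gamma$-invariant. By the diagonal values,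
$$f_z(z)=0\iff(z,\bar z)\in Z.\tag{4}$$
If $Z'=\emptyset$, the critical points are isolated, and Theorem B will follow. The aim is therefore to prove $Z'=\emptyset$.

**Example.** For the radial function $F_0(|z|^2)$ of Section 2 the extension is $F_0(zw)$, and the same definitions give $\Psi=wF_0'(zw)$ and, since $F_0$ has real coefficients, $G=zF_0'(zw)$. Here $F_0'(0)=-\lambda\ne0$ (see Section 6), so $Z$ consists of the isolated point $(0,0)$ and of the curves $zw=t_*$ with $F_0'(t_*)=0$. A critical circle $|z|^2=t_*$ is the part $w=\bar z$ of such a curve.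

## 5. A maximum principle on $Z'$, and the escape to infinity

**Definition (strictly plurisubharmonic).** A real smooth function $v$ on an open subset of $\mathbb C^2$ is strictly plurisubharmonic if its complex Hessian, the matrix of derivatives $\partial_{\zeta_j}\partial_{\bar\zeta_k}v$, is positive definite everywhere.

For example $|z|^2+|w|^2$ has complex Hessian the identity. If $\eta$ is a holomorphic map from a disc, then $\partial_\zeta\partial_{\bar\zeta}(v\circ\eta)$ is the Hessian of $v$ evaluated on $\eta'$; it is $\ge0$, and $>0$ where $\eta'\ne0$. In particular $v\circ\eta$ is subharmonic.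

**Lemma 4.** Let $v$ be strictly plurisubharmonic on an open set $U\subset\mathbb D\times\mathbb D$. Then $v|_{Z'\cap U}$ does not attain a maximum.

**Proof.** Let $p\in Z'\cap U$.

**Step 1: a holomorphic disc through $p$.** The purpose is to show that $Z$ contains a complex curve through $p$. By (3) and connectedness the germs of $\Psi$ and $G$ at $p$ are non-zero elements of the factorial ring $\mathcal O_p$ of germs of holomorphic functions. We claim that they have a common irreducible factor. Suppose not. Choose linear coordinates $(x,y)$ centered at $p$ such that neither germ vanishes identically on $\{x=0\}$. By Weierstrass preparation $\Psi$ and $G$ are units times Weierstrass polynomials $P,Q$, that is, monic polynomials in $y$ with coefficients holomorphic in $x$, with $P(0,y)=y^k$ and $Q(0,y)=y^l$, where $k,l\ge1$ since both vanish at $p$. A common monic factor of $P$ and $Q$ of positive degree in $y$ would equal a power of $y$ at $x=0$, so it would be a common non-unit factor in $\mathcal O_p$; there is none. By Gauss's lemma $P$ and $Q$ are then coprime over the field of fractions,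 so their resultant $R(x)$ is not identically zero, and $R$ vanishes at the $x$-coordinate of each common zero. Zeros of $R$ are isolated, so near $p$ every common zero has $x=0$, and then $y^k=0$ gives $y=0$. Thus $p$ would be isolated in $Z$, contrary to $p\in Z'$.

Take a common irreducible factor. The Puiseux parametrization of its zero set gives a non-constant holomorphic $\eta$ from a disc about $0$ into $Z\cap U$ with $\eta(0)=p$.

**Step 2: the disc lies in $Z'$.** We need this to compare values of $v$ on $Z'$. Since $\eta$ is non-constant and holomorphic, arbitrarily close to any parameter $\zeta_0$ there are $\zeta$ with $\eta(\zeta)\ne\eta(\zeta_0)$. So no point of the image is isolated in $Z$, and $\eta$ maps into $Z'\cap U$.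

**Step 3: no maximum.** If $v|_{Z'\cap U}$ had a maximum at $p$, the subharmonic function $v\circ\eta$ would have a maximum at $0$, hence be constant. But $\partial_\zeta\partial_{\bar\zeta}(v\circ\eta)>0$ wherever $\eta'\ne0$, and $\eta'\not\equiv0$. This is a contradiction. $\square$

If $Z'$ were compact, applying Lemma 4 to $|z|^2+|w|^2$ would give $Z'=\emptyset$ at once. But $Z'$ is $\Gamma$-invariant, so we should look for a $\Gamma$-invariant function. The natural one measures the distance from the diagonal:
$$u(z,w)=\log\frac{|1-zw|^2}{(1-|z|^2)(1-|w|^2)}=\log\cosh^2\tfrac{d(z,\bar w)}2\ \ge0.\tag{5}$$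
The second equality is the distance formula in the disc. The function $u$ is $\Gamma$-invariant because $d(gz,\overline{g^*w})=d(gz,g\bar w)=d(z,\bar w)$. It is strictly plurisubharmonic: $\log|1-zw|^2$ is pluriharmonic (contributing nothing to the Hessian), since $1-zw$ has no zeros, and $\partial_z\partial_{\bar z}\big(-\log(1-|z|^2)\big)=(1-|z|^2)^{-2}$, likewise in $w$.

**Lemma 5.** If $Z'\ne\emptyset$, then $u$ is unbounded on $Z'$.

**Proof.** For each $R$ the set $\{u\le R,\ z\in K\}$ is compact in $\mathbb D\times\mathbb D$: there $d(z,\bar w)$ is bounded and $z\in K$, so $w$ stays in a compact subset of $\mathbb D$. Its $\Gamma$-translates cover $\{u\le R\}$, because $\Gamma K=\mathbb D$ and $u$ is invariant. If $u\le R$ on $Z'\neq\emptyset$, then the closed invariant set $Z'$ meets this compact set, and $u$ takes on the intersection all the values it takes on $Z'$. So $u|_{Z'}$ attains its maximum, contradicting Lemma 4 with $U=\mathbb D\times\mathbb D$. $\square$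

Here the first approach stops. The quotient of the diagonal by $\Gamma$ is compact, but the quotient of $\mathbb D\times\mathbb D$ is not, and a complex critical curve may leave every region $\{u\le R\}$. The radial example does this: on $zw=t_*$ with $0<t_*<1$ we have
$$u=\log\frac{(1-t_*)^2}{(1-|z|^2)(1-|w|^2)}\to\infty\quad\text{as }|w|\to1,\ z=t_*/w .$$

What can be said about an escaping sequence $(z_n,w_n)\in Z'$? Using $\Gamma$ we may keep $z_n\in K$; then $w_n$ tends to the circle $\partial\mathbb D$. Using other elements of $\Gamma$ we may instead bring $w_n$ to a compact set, and then the moved $z_n$ tends to $\partial\mathbb D$. So we see each escaping point in two ways, near $\mathbb D\times\partial\mathbb D$ and near $\partial\mathbb D\times\mathbb D$. The idea is to give $\Psi$ continuous boundary values on $\mathbb D\times\partial\mathbb D$, hence $G$ on $\partial\mathbb D\times\mathbb D$, and to show that these values vanish identically on no slice. Then $\Psi\neq0$ on a wall around $z_n$, and $G\ne0$ on a wall around $w_n$. The two walls bound a compact bidisc that the curve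 cannot leave, and Lemma 4 rules this out.

Boundary values of $\Psi$ require control of $\Psi_w=F_{zw}$, and the differential equation expresses $F_{zw}$ through the $\Phi_j$ themselves. This is why (1) matters: its exponent $\frac12$ in $1-|w|$ is smaller than $1$, so the bound for $\Psi_w$ is integrable up to $|w|=1$.

## 6. Growth of the polarized eigenfunction

This section proves Lemma 3. Uniqueness was shown in Section 4.

**Step 1: the building blocks $F_n$.** We look for extensions of the form $z^nF(zw)$, adapted to rotations. With $t=zw$,
$$\partial_z\partial_w\big(z^nF(zw)\big)=\partial_z\big(z^{n+1}F'(zw)\big)=z^n\big[(n+1)F'(t)+tF''(t)\big].$$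
So $z^nF(zw)$, and by symmetry $w^nF(zw)$, satisfies $(1-zw)^2\Phi_{zw}=-\lambda\Phi$ as soon as
$$tF''+(n+1)F'+\lambda(1-t)^{-2}F=0.\tag{6}$$
For $n\ge0$ let $F_n=\sum c_kt^k$ with $c_0=1$. Since $(1-t)^{-2}=\sum_m(m+1)t^m$, comparing coefficients of $t^{k-1}$ gives
$$k(k+n)c_k=-\lambda\sum_{j<k}(k-j)c_j\qquad(k\ge1),$$
which determines all $c_k$; in particular $F_0'(0)=c_1=-\lambda$ for $n=0$. The series converges for $|t|<1$. To see this, let $0<r<1$; we show $|c_k|\le Mr^{-k}$ for some $M$. If the bound holds below $k$, then
$$|c_k|\le\frac{|\lambda|M}{k(k+n)}\sum_{j<k}(k-j)r^{-j}=\frac{|\lambda|Mr^{-k}}{k(k+n)}\sum_{m=1}^{k}mr^m\le Mr^{-k}\cdot\frac{|\lambda|\,r}{k^2(1-r)^2}.$$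
The last fraction is at most $1$ for $k\ge k_0$, so choosing $M$ large enough for $k<k_0$ completes the induction.

**Step 2: $F_n$ is close to $1$ on a large disc.** This is what will let us read off coefficients. By (6), $(t^{n+1}F_n')'=-\lambda t^n(1-t)^{-2}F_n$. Put $M_n(s)=\max_{|t|\le s}|F_n|$. Integrating along a radius, for $|t|=s$,
$$|F_n'(t)|\le|\lambda|\,s^{-n-1}\frac{M_n(s)}{(1-s)^2}\int_0^s\sigma^n\,d\sigma=\frac{|\lambda|}{n+1}\,\frac{M_n(s)}{(1-s)^2}.$$
Integrating once more along a radius,
$$M_n(s)\le1+\int_0^s\frac{|\lambda|\,M_n(\sigma)}{(n+1)(1-\sigma)^2}\,d\sigma .$$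
Put
$$k_n(s)=\frac{|\lambda|}{n+1}\int_0^s\frac{d\sigma}{(1-\sigma)^2}=\frac{|\lambda|}{n+1}\,\frac s{1-s}.$$
Gronwall's inequality gives $M_n\le e^{k_n}$, and then $|F_n(t)-1|\le\int_0^{|t|}k_n'e^{k_n}\,d\sigma$. So
$$M_n(s)\le e^{k_n(s)},\qquad|F_n(t)-1|\le e^{k_n(|t|)}-1.\tag{7}$$

**Step 3: the Fourier coefficients of $\phi$.** The purpose is to expand $\phi$ in the building blocks. Write $\phi(\rho e^{i\theta})=\sum_{n\in\mathbb Z}\phi_n(\rho)e^{in\theta}$. The $n$-th term equals $\frac1{2\pi}\int_0^{2\pi}\phi(e^{i\alpha}z)e^{-in\alpha}d\alpha$ at $z=\rho e^{i\theta}$, so it is a smooth eigenfunction, because $\Delta$ commutes with rotations. Hence $\phi_n$ is bounded near $0$ and solves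
$$\phi_n''+\tfrac1\rho\phi_n'-\tfrac{n^2}{\rho^2}\phi_n=-\tfrac{4\lambda}{(1-\rho^2)^2}\phi_n .$$
Another solution bounded at $0$ is $y_1=\rho^{|n|}F_{|n|}(\rho^2)$, by Step 1 restricted to $w=\bar z$. The Wronskian $W$ of $y_1$ and $\phi_n$ satisfies $(\rho W)'=0$, so near $0$
$$\Big(\frac{\phi_n}{y_1}\Big)'=\frac{c}{\rho\,y_1^2}$$
with a constant $c$. Since $y_1^2\sim\rho^{2|n|}$, if $c\ne0$ then $|\phi_n|$ would grow like $\rho^{-|n|}$ when $n\ne0$, or like $|\log\rho|$ when $n=0$. So $c=0$, and
$$\phi_n(\rho)=a_n\,\rho^{|n|}F_{|n|}(\rho^2)$$
for some constants $a_n$.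

**Step 4: size of the coefficients.** We turn the bound $|\phi|\le B$ into a bound on dyadic blocks of $a_n$. By Parseval, $\sum_n|\phi_n(\rho)|^2\le B^2$ for every $\rho<1$. Let $\kappa=\log(3/2)/(1+|\lambda|)$, and for $N\ge1$ choose $\rho^2=s_N$ with $s_N/(1-s_N)=\kappa N$. If $N\le|n|<2N$, then $k_{|n|}(s_N)\le|\lambda|\kappa\le\log\frac32$, so $|F_{|n|}(s_N)|\ge\frac12$ by (7). Also $s_N^{-|n|}=(1+\frac1{\kappa N})^{|n|}\le e^{2/\kappa}$. Since $|a_n|^2=|\phi_n(\rho)|^2s_N^{-|n|}|F_{|n|}(s_N)|^{-2}$,
$$\sum_{N\le|n|<2N}|a_n|^2\le C_1^2B^2,\quad C_1^2=4e^{2/\kappa};\qquad|a_0|=|\phi(0)|\le B.\tag{8}$$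

**Step 5: the extension.** Put
$$\Phi(z,w)=\sum_{n\ge0}a_nz^nF_n(zw)+\sum_{n\ge1}a_{-n}w^nF_n(zw).$$
By (8) the $a_n$ are bounded, and on $|z|,|w|\le r<1$ we have $|F_n(zw)|\le e^{|\lambda|r^2/(1-r^2)}$ by (7). So the series converges locally uniformly on $\mathbb D\times\mathbb D$. The sum is holomorphic, satisfies $(1-zw)^2\Phi_{zw}=-\lambda\Phi$ term by term, and on $w=\bar z$ it is the Fourier series of $\phi$.

**Step 6: growth at $z=0$.** We prove (1) first on the slice $z=0$, where only a power series remains: $\Phi(0,w)=a_0+\sum_{n\ge1}a_{-n}w^n$. Let $x=|w|$. Boundedness of the $a_n$ alone would give only $O((1-x)^{-1})$, which is not integrable; the block bound does better. Cauchy–Schwarz on $2^k\le n<2^{k+1}$, a block of $2^k$ terms with $x^{2n}\le x^{2\cdot2^k}$, together with (8), gives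
$$|\Phi(0,w)|\le B+C_1B\sum_{k\ge0}2^{k/2}x^{2^k}.$$
For $k\ge1$,
$$2^{k/2}x^{2^k}\le2\sum_{2^{k-1}<m\le2^k}m^{-1/2}x^m,$$
because there are $2^{k-1}$ terms on the right, each at least $2^{-k/2}x^{2^k}$. The coefficients of $(1-x)^{-1/2}$ are $\binom{2m}m4^{-m}$, and these are at least $\frac1{2\sqrt m}$ for $m\ge1$: there is equality at $m=1$, and the ratio of consecutive coefficients is $\frac{2m+1}{2m+2}\ge\sqrt{\frac m{m+1}}$, since $(2m+1)^2\ge4m(m+1)$. So $\sum_{m\ge1}m^{-1/2}x^m\le2(1-x)^{-1/2}$. The term $k=0$ is $x\le1$. Altogether
$$|\Phi(0,w)|\le B+C_1B\big(1+4(1-x)^{-1/2}\big)\le C_2B(1-|w|)^{-1/2},\qquad C_2=1+5C_1.$$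

**Step 7: general $z_0$.** We move $z_0$ to the origin by an isometry. Let $h(z)=\frac{z+z_0}{1+\bar z_0z}$. Then $\phi\circ h$ is an eigenfunction with the same $\lambda$ and the same bound $B$, and by uniqueness its extension is $\Phi(hz,h^*w)$. Step 6 gives $|\Phi(z_0,h^*w)|\le C_2B(1-|w|)^{-1/2}$. If $\omega=h^*w$, then $w=\frac{\omega-\bar z_0}{1-z_0\omega}$, and
$$1-|w|\ge\tfrac12(1-|w|^2)=\tfrac12\,\frac{(1-|\omega|^2)(1-|z_0|^2)}{|1-z_0\omega|^2}\ge\tfrac18(1-|\omega|)(1-|z_0|^2),$$
because $|1-z_0\omega|\le2$. This gives (1) with $C=\sqrt8\,C_2$. $\square$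

## 7. Density of boundary orbits

To show that boundary values vanish on no slice, we need to move a single boundary point everywhere. Automorphisms of $\mathbb D$ extend to $\overline{\mathbb D}$, so $\Gamma$ acts on $\partial\mathbb D$. We shall use the following fact twice.

**Shrinking.** If sets $S_n\subset\mathbb D$ have hyperbolic diameter at most $\delta$ and contain $q_n$ with $|q_n|\to1$, then their Euclidean diameters tend to $0$. Indeed, every geodesic segment from $q_n$ to a point of $S_n$ stays at distance at least $d(0,q_n)-\delta\to\infty$ from $0$. So $1-|z|^2\le\tau_n\to0$ along it. Since the length element is $2|dz|/(1-|z|^2)\ge2|dz|/\tau_n$, its Euclidean length is at most $\tau_n\delta/2$.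

**Lemma 6.** For every $b\in\partial\mathbb D$ the orbits $\Gamma b$ and $\{g^*b:g\in\Gamma\}$ are dense in $\partial\mathbb D$.

**Proof.** Since $g^*b=\overline{g\bar b}$, the second orbit is the complex conjugate of $\Gamma\bar b$, so it suffices to treat $\Gamma b$.

**Step 1: $\Gamma$ does not fix $b$.** We shall need an element that moves $b$. Suppose all of $\Gamma$ fixes $b$, and use the upper half plane $\mathbb H$ with $b=\infty$. Then every $g\in\Gamma$ has the form $g(\tau)=\alpha\tau+\beta$ with $\alpha>0$, $\beta\in\mathbb R$. A non-identity map of this form has no fixed point in $\mathbb H$: if $\alpha\ne1$ its fixed point is real, and if $\alpha=1$ it is a translation. So the discrete group $\Gamma$ acts freely, and $\Gamma\backslash\mathbb H$ is a closed oriented surface. With $\tau=x+iy$, the form $dx/y$ is $\Gamma$-invariant, and $d(dx/y)=y^{-2}dx\wedge dy$ is the area form. By Stokes' theorem the area of $\Gamma\backslash\mathbb H$ would be $0$, a contradiction.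

**Step 2: a sequence in $\Gamma$ that contracts to a given point.** Let $\zeta\in\partial\mathbb D$. By cocompactness every point of $\mathbb D$ is within a bounded hyperbolic distance of $\Gamma0$. Applying this to points $t\zeta$ with $t\to1$ and using the shrinking fact, we get $g_n\in\Gamma$ with $g_n(0)\to\zeta$. Since $|g_n^{-1}(0)|=|g_n(0)|\to1$, we may pass to a subsequence with $g_n^{-1}(0)\to\eta\in\partial\mathbb D$. Write $g_n(z)=\frac{a_nz+b_n}{\bar b_nz+\bar a_n}$ with $|a_n|^2-|b_n|^2=1$. As $|b_n/a_n|=|g_n(0)|\to1$, we have $|a_n|,|b_n|\to\infty$. From $g_n^{-1}(0)=-b_n/a_n\to\eta$ and $|\eta|=1$ we get $\bar a_n/\bar b_n\to-\eta$. Moreover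
$$g_n(z)-g_n(0)=\frac{\bar a_n(a_nz+b_n)-b_n(\bar b_nz+\bar a_n)}{\bar a_n(\bar b_nz+\bar a_n)}=\frac z{\bar a_n(\bar b_nz+\bar a_n)}.$$
For fixed $z\in\overline{\mathbb D}\setminus\{\eta\}$ and large $n$, $|\bar b_nz+\bar a_n|=|b_n|\,|z+\bar a_n/\bar b_n|\ge\frac12|b_n||z-\eta|$. Hence $g_n(z)\to\zeta$ for every $z\in\overline{\mathbb D}\setminus\{\eta\}$.

**Step 3: the orbit reaches $\zeta$.** If $b\ne\eta$, then $g_nb\to\zeta$. If $b=\eta$, Step 1 gives $\gamma\in\Gamma$ with $\gamma b\ne b=\eta$, and $g_n\gamma b\to\zeta$. In both cases $\zeta$ lies in the closure of $\Gamma b$. $\square$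

## 8. Boundary values of $\Psi$ and $G$

**Lemma 7.** The function $\Psi$ extends continuously to $\mathbb D\times\overline{\mathbb D}$, and the extension is holomorphic in $z$ for each fixed $w\in\overline{\mathbb D}$. For every $b\in\partial\mathbb D$, $\Psi(\cdot,b)\not\equiv0$. Consequently $G$ extends continuously to $\overline{\mathbb D}\times\mathbb D$, the extension is holomorphic in $w$, and $G(b,\cdot)\not\equiv0$ for every $b\in\partial\mathbb D$. The identities (2) persist on these larger sets.

**Proof.**

**Step 1: extension.** We integrate the bound on $\Psi_w$ up to the boundary. Let $L\subset\mathbb D$ be compact. By Lemma 3,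
$$\Psi_w=F_{zw}=-\sum_jc_j\lambda_j\frac{\Phi_j}{(1-zw)^2},\qquad|1-zw|\ge1-|z|,$$
so (1) gives $|\Psi_w(z,w)|\le C_L(1-|w|)^{-1/2}$ for $z\in L$, $w\in\mathbb D$. For $0<r<r'<1$, $z\in L$ and $w\in\overline{\mathbb D}$, using $1-s|w|\ge1-s$,
$$|\Psi(z,r'w)-\Psi(z,rw)|\le\int_r^{r'}|w|\,|\Psi_w(z,sw)|\,ds\le C_L\int_r^{r'}(1-s)^{-1/2}\,ds .$$
So $\Psi(z,rw)$ is uniformly Cauchy on $L\times\overline{\mathbb D}$ as $r\to1$. The limit is continuous, it is holomorphic in $z$ in the interior of $L$ as a uniform limit of such functions, and it equals $\Psi$ for $w\in\mathbb D$. Since $L$ is arbitrary, the extension is defined on $\mathbb D\times\overline{\mathbb D}$. As $g^*$ is continuous on $\overline{\mathbb D}$, the first identity in (2) extends by continuity.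

**Step 2: no slice is zero.** Here invariance and density enter. Suppose $\Psi(\cdot,b)\equiv0$ with $b\in\partial\mathbb D$. By (2) at $w=b$, $\Psi(gz,g^*b)\,g'(z)=0$ for all $z$, so $\Psi(\cdot,g^*b)\equiv0$ for all $g\in\Gamma$. By Lemma 6 and continuity, $\Psi=0$ on $\mathbb D\times\partial\mathbb D$. For each fixed $z$ the function $\Psi(z,\cdot)$ is holomorphic in $\mathbb D$, continuous on $\overline{\mathbb D}$ and zero on $\partial\mathbb D$, so it is zero by the maximum principle. Thus $\Psi\equiv0$, contradicting (3).

**Step 3: the statements on $G$.** They follow from $G(z,w)=\overline{\Psi(\bar w,\bar z)}$, which defines $G$ on $\overline{\mathbb D}\times\mathbb D$; in particular $G(b,w)=\overline{\Psi(\bar w,\bar b)}$ is not identically zero in $w$. The second identity in (2) extends by continuity. $\square$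

## 9. Trapping an escaping curve in a bidisc

**Proposition 8.** $Z'=\emptyset$; that is, every point of $Z$ is isolated in $Z$.

**Proof.** Suppose $Z'\ne\emptyset$.

**Step 1: an escaping sequence.** We normalize the escape so that the first coordinate stays bounded. By Lemma 5 there are $p_n=(z_n,w_n)\in Z'$ with $u(p_n)\to\infty$. Both $Z'$ and $u$ are $\Gamma$-invariant, so we may translate and assume $z_n\in K$. By (5), $d(z_n,\bar w_n)\to\infty$, which forces $|w_n|\to1$. Pass to a subsequence with $z_n\to z_\infty\in K$ and $w_n\to b\in\partial\mathbb D$.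

**Step 2: the wall in the $z$-direction.** We surround $z_\infty$ by a circle on which $\Psi$ has no zeros, uniformly for $w$ near $b$. By Lemma 7, $\Psi(\cdot,b)$ is holomorphic and not identically zero, so its zeros are isolated. Hence there is a closed disc $B_1\subset\mathbb D$ centered at $z_\infty$, of positive radius, with $\Psi(\cdot,b)\ne0$ on $\partial B_1$. (The center may be a zero.) Since $\Psi$ is continuous on $\mathbb D\times\overline{\mathbb D}$ and $\partial B_1$ is compact, there is $\varepsilon>0$ with
$$\Psi\ne0\ \text{ on }\ \partial B_1\times\{w\in\overline{\mathbb D}:|w-b|\le\varepsilon\}.\tag{9}$$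

**Step 3: the wall in the $w$-direction.** We look at the same points after moving $w_n$ to a compact set. Choose $h_n\in\Gamma$ with $h_n(\bar w_n)\in K$ and put $w_n'=h_n^*w_n=\overline{h_n(\bar w_n)}$. Pass to a subsequence with $w_n'\to w_\infty\in\mathbb D$. Since
$$d(h_nz_n,\overline{w_n'})=d(h_nz_n,h_n\bar w_n)=d(z_n,\bar w_n)\to\infty$$
and $\overline{w_n'}\in K$, we have $|h_nz_n|\to1$. Pass to a further subsequence with $h_nz_n\to b'\in\partial\mathbb D$. By Lemma 7, $G(b',\cdot)$ is holomorphic and not identically zero, so, as in Step 2, there are a closed disc $B_2\subset\mathbb D$ centered at $w_\infty$, of positive radius, and $\varepsilon'>0$ with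
$$G\ne0\ \text{ on }\ \{z\in\overline{\mathbb D}:|z-b'|\le\varepsilon'\}\times\partial B_2.\tag{10}$$

**Step 4: both walls in one picture.** We transport $B_2$ back and check that the pieces fit. Let $B_2^n=(h_n^*)^{-1}(B_2)$, a compact subset of $\mathbb D$ with boundary $(h_n^*)^{-1}(\partial B_2)$. For large $n$ the following hold.

* $z_n\in\operatorname{int}B_1$, since $z_n\to z_\infty$; and $w_n\in\operatorname{int}B_2^n$, since $h_n^*w_n=w_n'\to w_\infty$.
* $h_n(B_1)\subset\{|z-b'|\le\varepsilon'\}$. The set $h_n(B_1)$ contains $h_nz_n\to b'$ and has the same hyperbolic diameter as $B_1$, so the shrinking fact applies.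
* $B_2^n\subset\{|w-b|\le\varepsilon\}$. The set $B_2^n$ contains $w_n\to b$ and has the same hyperbolic diameter as $B_2$, so the shrinking fact applies again.

Fix such an $n$ and let $P=B_1\times B_2^n$, a compact subset of $\mathbb D\times\mathbb D$ with $p_n\in\operatorname{int}P$.

**Step 5: $Z$ misses $\partial P$.** This is where the two walls are used. The boundary of $P$ is the union of $\partial B_1\times B_2^n$ and $B_1\times\partial B_2^n$. On the first part $\Psi\ne0$, by (9) and $B_2^n\subset\{|w-b|\le\varepsilon\}$. On the second part (2) gives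
$$G(z,w)=G(h_nz,h_n^*w)\,(h_n^*)'(w),$$
with $h_nz\in h_n(B_1)\subset\{|z-b'|\le\varepsilon'\}$ and $h_n^*w\in\partial B_2$. The first factor is non-zero by (10), and the second is non-zero because $h_n^*$ is an automorphism. So $G\ne0$ there, and $Z\cap\partial P=\emptyset$.

**Step 6: contradiction.** We apply the maximum principle inside $P$. By Step 5, $Z'\cap\operatorname{int}P=Z'\cap P$, which is compact, and it is non-empty since it contains $p_n$. So the strictly plurisubharmonic function $|z|^2+|w|^2$ attains a maximum on $Z'\cap\operatorname{int}P$. This contradicts Lemma 4 with $U=\operatorname{int}P$. $\square$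

It is instructive to see where the radial function of Section 2 escapes this argument. It is bounded, so Step 1 of the proof of Lemma 7 applies to it, and $\Psi(z,b)=bF_0'(bz)$ is not identically zero, since $F_0'(0)=-\lambda\ne0$. On its critical curve $zw=t_*$ points with $w\to b$ have $z\to t_*/b$, and the wall (9) exists. But the function is not invariant under the isometries $h_n$ that bring $w_n$ back to a compact set, so the identity for $G$ in Step 5 is not available, and the curve does leave $P$ in the $w$-direction.

## 10. From isolated points in $\mathbb D\times\mathbb D$ to finiteness modulo $\Gamma$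

**Proof of Theorem B.** By Proposition 8, $Z$ is closed in $\mathbb D\times\mathbb D$ and all its points are isolated, so every compact subset of $\mathbb D\times\mathbb D$ contains only finitely many points of $Z$. By (4), the map $z\mapsto(z,\bar z)$ sends $\{z\in K:f_z(z)=0\}$ injectively into $Z\cap\big(K\times\{\bar z:z\in K\}\big)$, which is finite. By (2) with $w=\bar z$, the set $\{f_z=0\}$ is $\Gamma$-invariant. Since $\Gamma K=\mathbb D$, every $\Gamma$-orbit in $\{f_z=0\}$ meets the finite set $\{z\in K:f_z(z)=0\}$. So $\{\partial_zf=0\}$ is finite modulo $\Gamma$. $\square$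

**Proof of Theorem A.** Let $X=\Gamma\backslash\mathbb D$ in the disc model, and lift $\phi$ to a $\Gamma$-invariant real eigenfunction on $\mathbb D$, which is smooth and non-constant. Since it is real, $d\phi=0$ is equivalent to $\partial_z\phi=0$. By Theorem B with $f=\phi$, the critical set is finite modulo $\Gamma$, that is, $C_\phi$ is finite in $X$. No restriction on $\lambda=\frac14+r^2>0$ was used, so eigenvalues in $(0,\frac14)$ are included. $\square$
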